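\title{Biorthogonal systems in $C(K)$ and hereditary separability of the powers of $K$}

\begin{abstract}
Let $K$ be a nonmetrizable compact space such that $C(K)$ has no uncountable biorthogonal system. We ask whether some finite power of $K$, or $K^2$ in particular, must be an $S$-space. In ZFC, such a $K$ is hereditarily separable and $K^2$ is not hereditarily Lindel\"of, so the question concerns the hereditary separability of the powers of $K$. For each $k\in\{2,3,\dots\}\cup\{\infty\}$ we define a ccc poset of size $\omega_1$ that adds such a space $K$ which is hereditarily Lindel\"of and whose power $K^n$ is hereditarily separable exactly when $n<k$. For $k=2$ no finite power of $K$ is an $S$-space. Hence no positive answer is provable in ZFC, even with the continuum hypothesis, while under Martin's Maximum the positive answers hold vacuously.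
\end{abstract}

\section{The question and the results}\label{sec:intro}

Compact spaces are Hausdorff, $C(K)$ is the Banach space of real-valued continuous functions on a compact space $K$ with the supremum norm, and $\delta_x\in C(K)^*$ is evaluation at $x\in K$. A \emph{biorthogonal system} in a Banach space $X$ is a family $\{(x_i,x_i^*):i\in I\}\subseteq X\times X^*$ with $x_i^*(x_i)=1$ and $x_i^*(x_j)=0$ for $i\ne j$; it is \emph{uncountable} if $I$ is uncountable.

An uncountable biorthogonal system can be \emph{normalized}: replacing $(x_i,x_i^*)$ by $(x_i/\|x_i\|,\|x_i\|x_i^*)$ and passing to an uncountable subsystem, we obtain $\|x_i\|=1$ and $\|x_i^*\|\le C$ for one $C\in\mathbb N=\{1,2,\dots\}$. Then $1=x_i^*(x_i-x_j)\le C\|x_i-x_j\|$ for $i\neq j$, so $X$ is not separable. An uncountable biorthogonal system is thus a strong witness of nonseparability. If $K$ is not metrizable, then $C(K)$ is not separable, and one may ask what $K$ looks like when this witness is nevertheless missing. We write $\mathcal K$ for the class of nonmetrizable compact spaces $K$ such that $C(K)$ has no uncountable biorthogonal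 system.

A space is \emph{hereditarily separable} (HS) if all its subspaces are separable, and \emph{hereditarily Lindel\"of} (HL) if all its subspaces are Lindel\"of. A regular space is an \emph{$S$-space} if it is HS but not HL. A space $X$ is a \emph{strong $S$-space} if $X^n$ is HS for every $n\in\mathbb N$ but $X$ is not HL. The following question is posed in \cite{Kos}.

\begin{quote}
\emph{Let $K\in\mathcal K$. Is some finite power of $K$ an $S$-space, or a strong $S$-space? Is $K^2$ an $S$-space?}
\end{quote}

The square appears because the simplest candidates for the functionals of a biorthogonal system in $C(K)$ are the differences $\delta_x-\delta_y$. If $(f_i,\delta_{x_i}-\delta_{y_i})_{i\in I}$ is biorthogonal, then the open set $\{(u,v)\in K^2:f_i(u)-f_i(v)>1/2\}$ contains $(x_j,y_j)$ only for $j=i$, so $\{(x_i,y_i):i\in I\}$ is a discrete subspace of $K^2$. For example, let $K=[0,1]\times\{0,1\}$ with the topology of the lexicographic order, and let $f_t$ be the indicator function of the clopen set $\{y:y>(t,0)\}=\{y:y\ge(t,1)\}$. Then $(f_t,\delta_{(t,1)}-\delta_{(t,0)})_{t\in[0,1]}$ is biorthogonal;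 the system and the discrete set $\{((t,1),(t,0)):t\in[0,1]\}$ are two views of one object. One would guess that the passage can always be reversed, so that a failure of hereditary separability in $K^2$ produces an uncountable biorthogonal system. For $K$ itself in place of $K^2$ this is true.

\begin{theorem}[ZFC]\label{thm:zfc}
Let $K\in\mathcal K$. Then $K$ is HS, and $K^n$ is not HL for $n\ge2$. Consequently:
\begin{enumerate}
\item[(a)] for $n\ge2$, $K^n$ is an $S$-space if and only if $K^n$ is HS;
\item[(b)] some finite power of $K$ is an $S$-space if and only if $K$ is not HL or $K^2$ is HS;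
\item[(c)] some finite power of $K$ is a strong $S$-space if and only if all finite powers of $K$ are HS.
\end{enumerate}
\end{theorem}

For the square the reversal meets an obstacle. Suppose that $(x_i,y_i)$ is isolated from the other pairs by a rectangle $U_i\times V_i$, and let $f_i$ be $1$ at $x_i$ and $0$ at $y_i$. For $j\ne i$ we know only that $x_j\notin U_i$ or $y_j\notin V_i$, and nothing makes $f_i(x_j)$ equal to $f_i(y_j)$. The main theorem shows that the obstacle is real, and that hereditary separability can fail for the first time at any prescribed power.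

\begin{theorem}\label{thm:main}
Let $k\in\{2,3,\dots\}\cup\{\infty\}$. There is a ccc poset $P_k$ of size $\omega_1$ forcing that there is a nonmetrizable compact space $K=K_k$ such that
\begin{enumerate}
\item[(1)] $C(K)$ has no uncountable biorthogonal system;
\item[(2)] $K$ is HL;
\item[(3)] $K^n$ is HS for all $n<k$;
\item[(4)] if $k<\infty$, then $K^k$ has an uncountable discrete subspace.
\end{enumerate}
\end{theorem}

The class $\mathcal K$ can also be empty: Todorcevic \cite{Tod} proved that under Martin's Maximum (MM) every nonseparable Banach space has an uncountable biorthogonal system. Together with the case $k=2$ of Theorem~\ref{thm:main}, this answers the question.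

\begin{corollary}\label{cor:answer}
Consider the statements: \emph{(i)} every $K\in\mathcal K$ has a finite power that is an $S$-space; \emph{(ii)} every $K\in\mathcal K$ has a finite power that is a strong $S$-space; \emph{(iii)} $K^2$ is an $S$-space for every $K\in\mathcal K$. The poset $P_2$ forces all three to fail, and it preserves cardinals and the value of $2^\omega$. So the failure is consistent with the continuum hypothesis (CH) and with $2^\omega$ large, and none of the statements is provable in $\mathrm{ZFC}+\mathrm{CH}$. Under MM all three hold vacuously. Hence, modulo the consistency of MM for the vacuous direction, the three statements are independent of ZFC.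
\end{corollary}

For $K\in\mathcal K$ let $n(K)=\sup\{n\in\mathbb N:K^n\text{ is HS}\}$. By Theorem~\ref{thm:zfc}, $n(K)\in\{1,2,\dots,\infty\}$. Since $K^m$ embeds in $K^n$ for $m\le n$, a finite power $K^n$ is HS exactly when $n\le n(K)$.

\begin{theorem}\label{thm:all}
It is consistent, also with CH, that in a single model every value in $\{1,2,\dots,\infty\}$ equals $n(K)$ for some $K\in\mathcal K$ which is moreover HL.
\end{theorem}

For an HL space $K\in\mathcal K$, the space $K$ itself is neither an $S$-space nor a strong $S$-space, and Theorem~\ref{thm:zfc} converts $n(K)$ into a description of the higher powers. If $n(K)=1$, no finite power is an $S$-space. If $n(K)=m$ with $2\le m<\infty$, then $K^2,\dots,K^m$ are $S$-spaces, none of them is strong, and $K^{m+1}$ is not an $S$-space. If $n(K)=\infty$, every $K^m$ with $m\ge2$ is a strong $S$-space. In the model of Theorem~\ref{thm:all} all of these occur.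

Section~\ref{sec:zfc} proves Theorem~\ref{thm:zfc}. Section~\ref{sec:idea} describes the combinatorial skeleton of $K_k$ and works out the main idea for $k=2$. The remaining sections contain the forcing construction.

\section{What ZFC decides}\label{sec:zfc}

We use three elementary facts throughout. In (T1) and (T2) the sets $U_\alpha$ can be taken from any prescribed base, since shrinking $U_\alpha$ around $z_\alpha$ preserves the conclusion.
\begin{enumerate}
\item[(T1)] If $X$ is not HS, there are points $z_\alpha\in X$ and open sets $U_\alpha\ni z_\alpha$ ($\alpha<\omega_1$) with $z_\beta\notin U_\alpha$ for $\beta<\alpha$. (In a nonseparable subspace choose $z_\alpha$ outside the closure of $\{z_\beta:\beta<\alpha\}$.)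
\item[(T2)] If $X$ is not HL, there are points $z_\alpha\in X$ and open sets $U_\alpha\ni z_\alpha$ ($\alpha<\omega_1$) with $z_\beta\notin U_\alpha$ for $\beta>\alpha$. (Take an open cover of a subspace $Y$ without countable subcover, choose $z_\beta\in Y\setminus\bigcup_{\alpha<\beta}U_\alpha$, and then $U_\beta\ni z_\beta$ from the cover.)
\item[(T3)] If countably many functions $f_n\in C(K)$ separate the points of a compact space $K$, then $K$ is metrizable, because $(f_n)_n$ embeds $K$ in $\mathbb R^\omega$. A dense subset of $C(K)$ separates points, so $C(K)$ is nonseparable when $K$ is nonmetrizable.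
\end{enumerate}

\begin{lemma}\label{lem:square}
If $K$ is compact and $K^2$ is HL, then $K$ is metrizable.
\end{lemma}

\begin{proof}
The open sets $\{(u,v):f(u)\ne f(v)\}$, $f\in C(K)$, cover the complement of the diagonal in $K^2$. A countable subcover gives countably many functions that separate the points of $K$, and (T3) applies.
\end{proof}

The next statement is a known result of Todorcevic. We include a proof, since it shows how the reversal discussed in Section~\ref{sec:intro} succeeds in $K$. The functional $\delta_u-\delta_v$ chosen at stage $\alpha$ must vanish on the countably many earlier functions and on all later functions. The later functions can simply be chosen to vanish at $u$ and $v$. For the earlier ones we need a new point $u$ and a point $v$, taken from the set on which the new function will vanish, that the earlier functions do not distinguish. Countably many functions see only a second countable image of $K$, and the closure of a suitable countable set already fills that image.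

\begin{lemma}\label{lem:hs}
If a compact space $K$ is not HS, then $C(K)$ has an uncountable biorthogonal system.
\end{lemma}

\begin{proof}
By (T1) there are $z_\xi\in K$ ($\xi<\omega_1$) with $z_\xi\notin F_\xi:=\overline{\{z_\eta:\eta<\xi\}}$. Let $Z=\bigcup_{\xi<\omega_1}F_\xi$. The closed sets $F_\xi$ increase, so a countable subset of $Z$ lies in some $F_\xi$; its closure in $K$ is then contained in $Z$ and misses the point $z_\xi\in F_{\xi+1}\subseteq Z$. Thus the closure in $K$ of a countable subset of $Z$ is a compact proper subset of $Z$.

We choose $f_\alpha\in C(K)$ and $u_\alpha,v_\alpha\in Z$ by recursion on $\alpha<\omega_1$. Given them for $\beta<\alpha$, let $\varphi_\alpha=(f_\beta)_{\beta<\alpha}:K\to\mathbb R^\alpha$. Since $\mathbb R^\alpha$ is second countable, there is a countable $Y_\alpha\subseteq Z$ such that $\varphi_\alpha[Y_\alpha]$ is dense in $\varphi_\alpha[Z]$. Let $H_\alpha$ be the closure in $K$ of $Y_\alpha\cup\{u_\beta,v_\beta:\beta<\alpha\}$, a compact proper subset of $Z$. The set $\varphi_\alpha[H_\alpha]$ is compact, hence closed in $\mathbb R^\alpha$, and contains $\varphi_\alpha[Y_\alpha]$;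 so it contains $\varphi_\alpha[Z]$. Pick $u_\alpha\in Z\setminus H_\alpha$, then $v_\alpha\in H_\alpha$ with $\varphi_\alpha(v_\alpha)=\varphi_\alpha(u_\alpha)$, and by Urysohn's lemma $f_\alpha\in C(K)$ with $f_\alpha=0$ on $H_\alpha$ and $f_\alpha(u_\alpha)=1$.

Let $\mu_\alpha=\delta_{u_\alpha}-\delta_{v_\alpha}$. Then $\mu_\alpha(f_\alpha)=1-0=1$. For $\beta<\alpha$ we have $\mu_\alpha(f_\beta)=0$ by the choice of $v_\alpha$. For $\gamma>\alpha$ we have $\mu_\alpha(f_\gamma)=0$ because $u_\alpha,v_\alpha\in H_\gamma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:zfc}]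
The space $K$ is HS by Lemma~\ref{lem:hs}. Since $K$ is nonmetrizable, $K^2$ is not HL by Lemma~\ref{lem:square}, and neither is $K^n$ for $n\ge2$, because it contains a copy of $K^2$. Powers of $K$ are compact, hence regular, and (a) follows.

(b) Since $K$ is HS, it is an $S$-space if and only if it is not HL. By (a), some $K^n$ with $n\ge2$ is an $S$-space if and only if some $K^n$ with $n\geq 2$ is HS, and this happens if and only if $K^2$ is HS.

(c) If $K^n$ is a strong $S$-space, then $K^{nm}$ is HS for all $m$, and $K^m$ embeds in $K^{nm}$. Conversely, if all finite powers of $K$ are HS, then all finite powers of $K^2$ are HS and $K^2$ is not HL, so $K^2$ is a strong $S$-space.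
\end{proof}

\section{Labeled sets, and the idea for $k=2$}\label{sec:idea}

Fix $k\in\{2,3,\dots\}\cup\{\infty\}$. We define a finite alphabet $L$ and a family of \emph{admissible} subsets of $L$. If $k<\infty$, let $L=\{0,1,\dots,k\}$ and call $R\subseteq L$ admissible if $R\not\supseteq\{1,\dots,k\}$. If $k=\infty$, let $L=\{0,1\}$ and call every $R\subseteq L$ admissible. Subsets of admissible sets are admissible, and singletons and the set $\{0,1\}$ are admissible because $k\ge2$.

The space $K_k$ will be a closed subspace of $L^{\omega_1}$. In the lexicographic example each $t$ is split into two points, which only $f_t$ among the functions $f_s$ tells apart. Here each $\gamma<\omega_1$ carries $|L|$ points that the coordinate $\gamma$ tells apart completely, that earlier coordinates do not tell apart, and that later coordinates may tell apart only in an admissible way.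

\begin{definition}\label{def:label}
Let $D\subseteq\omega_1$ and $S\subseteq L^D$. A \emph{labeling} of $S$ is a family $(x_\gamma^\ell)_{\gamma\in D,\,\ell\in L}$ of elements of $S$ such that for all $\gamma,\delta\in D$ and $\ell\in L$:
\begin{enumerate}
\item[(C1)] $x_\gamma^\ell(\gamma)=\ell$;
\item[(C2)] $x_\gamma^\ell(\delta)=x_\gamma^0(\delta)$ if $\delta<\gamma$;
\item[(C3)] $\{x_\gamma^\ell(\delta):\ell\in L\}$ is admissible if $\delta>\gamma$.
\end{enumerate}
We call $\gamma$ the \emph{label} of the points $x_\gamma^\ell$.
\end{definition}

By (C2) the set in (C3) is a singleton when $\delta<\gamma$. Hence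
\begin{equation}\label{eq:adm}
\{x_\gamma^\ell(\delta):\ell\in L\}\ \text{ is admissible whenever }\delta\ne\gamma.
\end{equation}
A labeling alone gives the two properties of $K_k$ that say that the space is large. Let $\pi_\gamma(y)=y(\gamma)$ denote the coordinate maps, and give $L$ the discrete topology.

\begin{lemma}\label{lem:large}
Let $K\subseteq L^{\omega_1}$ be closed and have a labeling. Then $K$ is compact and nonmetrizable. If $k<\infty$, then $K^k$ has an uncountable discrete subspace.
\end{lemma}

\begin{proof}
The space $K$ is closed in the compact space $L^{\omega_1}$. For $\delta<\gamma$, the map $\pi_\delta$ takes the same value at $x_\gamma^0$ and $x_\gamma^1$ by (C2), and $\pi_\gamma$ does not by (C1). So the maps $\pi_\gamma|_K$ are pairwise distinct. Each is determined by the finitely many clopen sets $K\cap\pi_\gamma^{-1}(\ell)$, so $K$ has uncountably many clopen sets. A compact metrizable space has only countably many, since each is a finite union of members of a fixed countable base.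

Let $k<\infty$, $z_\gamma=(x_\gamma^1,\dots,x_\gamma^k)\in K^k$ and $U_\gamma=\prod_{\ell=1}^k\{y\in K:y(\gamma)=\ell\}$. Then $U_\gamma$ is open and $z_\gamma\in U_\gamma$ by (C1). If $\beta\ne\gamma$ and $z_\beta\in U_\gamma$, then $\{x_\beta^\ell(\gamma):\ell\in L\}\supseteq\{1,\dots,k\}$, contrary to \eqref{eq:adm}. So $U_\gamma$ contains $z_\beta$ only for $\beta=\gamma$.
\end{proof}

The letter $0$ plays no role in the discrete set, but the construction fails without it. For $k=2$ and the alphabet $\{1,2\}$, the sets in \eqref{eq:adm} would be singletons, and $(\pi_\gamma,\delta_{x_\gamma^2}-\delta_{x_\gamma^1})_{\gamma<\omega_1}$ would be biorthogonal. The extra letter allows the pair $(x_\beta^1(\gamma),x_\beta^2(\gamma))$ to avoid $(1,2)$ without being constant. We now show on the simplest example how this freedom destroys biorthogonal systems.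

Let $k=2$, so $L=\{0,1,2\}$. Fix $g:L\to[-1,1]$, put $f_\gamma=g\circ\pi_\gamma$, and suppose that $(f_\gamma,\mu_\gamma)_{\gamma\in A}$ is biorthogonal with $A$ uncountable and $\|\mu_\gamma\|\le C$. For $\gamma_1<\dots<\gamma_N$ in $A$ and real numbers $c_2,\dots,c_N$, applying $\mu_{\gamma_1}$ gives
\begin{equation}\label{eq:lower}
\frac1C\le\Big\|f_{\gamma_1}-\sum_{j=2}^Nc_jf_{\gamma_j}\Big\|=\max_{a\in T}\Big|g(a_1)-\sum_{j=2}^Nc_jg(a_j)\Big|,
\end{equation}
where $T=\{(y(\gamma_1),\dots,y(\gamma_N)):y\in K\}\subseteq L^N$ is the trace of $K$ on these coordinates. In a generic construction we may prescribe $T$ for some choice of $\gamma_1<\dots<\gamma_N$ in $A$, subject to the rules (C1)--(C3). So we look for a trace $T$ and coefficients $c_j$ that violate \eqref{eq:lower}. The set $T$ must contain the traces of all points $x_{\gamma_i}^\ell$. We also put in the constant sequences, which in the general situation of Section~\ref{sec:poset} correspond to points that cannot be avoided.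

The trace of $x_{\gamma_1}^\ell$ has the form $(\ell,\rho_2(\ell),\dots,\rho_N(\ell))$ with maps $\rho_j:L\to L$. The choice $N=2$, $\rho_2=\mathrm{id}$, $c_2=1$ would make the right side of \eqref{eq:lower} vanish on these points, but (C3) forbids it: the range of $\rho_j$ cannot contain both $1$ and $2$. Convex combinations do not help either. If $g(0)=0$, $g(1)=1$, $g(2)=-1$, then the functional $\delta_{x^1_\beta}-\delta_{x^2_\beta}$, of norm $2$, takes the value $2$ at $f_\beta$ and values at most $1$ at $f_\gamma$ for $\gamma\ne\beta$; so $f_\beta$ has distance at least $1/2$ from the convex hull of the other $f_\gamma$. A biorthogonal system, however, must survive all linear combinations. Let $\tau_1$ send $0,1,2$ to $0,0,2$ and let $\tau_2$ send $0,1,2$ to $0,1,0$. Both ranges are admissible, each map copies one of the two letters $1,2$, and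
\[
g(\ell)=g(\tau_1(\ell))+g(\tau_2(\ell))-g(0)\qquad(\ell\in L).
\]
This suggests $N=4$, $\rho_2=\tau_1$, $\rho_3=\tau_2$, $\rho_4=0$, and the expression $\Phi(a)=g(a_1)-g(a_2)-g(a_3)+g(a_4)$. For $i\ge2$ let the points $x_{\gamma_i}^\ell$ take the value $0$ at the other three coordinates. Then $T$ and $\Phi$ are as follows.
\[
\begin{array}{c|cccc|c}
 & \gamma_1&\gamma_2&\gamma_3&\gamma_4&\Phi\\ \hline
\text{constant}&\ell&\ell&\ell&\ell&0\\
x_{\gamma_1}^0&0&0&0&0&0\\
x_{\gamma_1}^1&1&0&1&0&0\\
x_{\gamma_1}^2&2&2&0&0&0\\
x_{\gamma_2}^\ell&0&\ell&0&0&g(0)-g(\ell)\\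
x_{\gamma_3}^\ell&0&0&\ell&0&g(0)-g(\ell)\\
x_{\gamma_4}^\ell&0&0&0&\ell&g(\ell)-g(0)
\end{array}
\]
Errors as in the last rows cannot be removed: by (C2) the points $x_{\gamma_N}^\ell$ agree at all earlier coordinates, so the expression in \eqref{eq:lower} varies on them by $|c_N|\,|g(\ell)-g(\ell')|$. But the errors can be made small. Replace each of $\gamma_2,\gamma_3,\gamma_4$ by a block of $M$ coordinates that behave in the same way, and replace $g(a_2),g(a_3),g(a_4)$ by the averages over the blocks. The first four rows still give $0$. A point $x^\ell_{\gamma_i}$ with $i\ge2$ differs from the zero sequence in one coordinate, of weight $1/M$, so its error is at most $2/M$. For $M>2C$ this contradicts \eqref{eq:lower}.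

A general $f\in C(K)$ is close to a function of finitely many coordinates. The next section provides the tool that lets us prescribe traces on finitely many finite blocks of coordinates.

\section{The posets and their amalgamation property}\label{sec:poset}

\subsection*{Forcing conventions}
Let $V$ be the ground model and $P\in V$ a poset; $q\le p$ means that $q$ is stronger than $p$. A set $G\subseteq P$ is \emph{generic} if it is closed upward, any two of its elements have a common extension in $G$, and it meets every dense subset of $P$ that lies in $V$. We use the following textbook facts, with the usual metamathematical conventions.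
\begin{enumerate}
\item[(F1)] A statement holds in $V[G]$ if and only if some $p\in G$ forces it. Every condition belongs to some generic set.
\item[(F2)] If $B\in V$ and $p\Vdash\dot b\in B$, then some $q\le p$ \emph{decides} $\dot b$, that is, $q\Vdash\dot b=b$ for some $b\in B$.
\item[(F3)] If $P$ is ccc (among uncountably many conditions two have a common extension), then $V$ and $V[G]$ have the same cardinals. If moreover $|P|\le\omega_1$, then $2^\omega$ has the same value in both, because each subset of $\omega$ in $V[G]$ has a name given by a sequence of $\omega$ countable antichains, and there are at most $(\omega_1^{\,\omega})^\omega=2^\omega$ such sequences.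
\end{enumerate}
We also use the \emph{$\Delta$-system lemma}: if $D_\alpha$ ($\alpha<\omega_1$) are finite sets, there are an uncountable $A\subseteq\omega_1$ and a set $r$ with $D_\alpha\cap D_\beta=r$ for all distinct $\alpha,\beta\in A$.

\subsection*{The poset $P_k$}
A condition is a finite approximation to a labeled space: it fixes the trace of $K$ on a finite set of coordinates and the traces of the points whose labels lie in that set.

\begin{definition}
A condition of $P_k$ is a triple $p=(D_p,S_p,(x_\gamma^\ell(p))_{\gamma\in D_p,\,\ell\in L})$, where $D_p\subseteq\omega_1$ is finite, $\emptyset\ne S_p\subseteq L^{D_p}$, and $(x_\gamma^\ell(p))$ is a labeling of $S_p$. We put $q\le p$ if $D_p\subseteq D_q$, $\{s|_{D_p}:s\in S_q\}=S_p$, and $x_\gamma^\ell(q)|_{D_p}=x_\gamma^\ell(p)$ for $\gamma\in D_p$, $\ell\in L$.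
\end{definition}

The largest condition is $(\emptyset,\{\emptyset\},\emptyset)$. There are finitely many conditions with a given $D_p$, so $|P_k|\le\omega_1$, and the next lemma gives equality.

\begin{lemma}\label{lem:dense}
For every $\gamma<\omega_1$ the set $\{q\in P_k:\gamma\in D_q\}$ is dense.
\end{lemma}

\begin{proof}
Let $\gamma\notin D_p$ and fix $s_0\in S_p$. Put $D_q=D_p\cup\{\gamma\}$,
\[
S_q=\{s\cup\{(\gamma,0)\}:s\in S_p\}\cup\{s_0\cup\{(\gamma,\ell)\}:\ell\in L\},
\]
$x_\beta^\ell(q)=x_\beta^\ell(p)\cup\{(\gamma,0)\}$ for $\beta\in D_p$, and $x_\gamma^\ell(q)=s_0\cup\{(\gamma,\ell)\}$. Then (C1) holds. A new instance of (C2) or (C3) concerns an old label at the coordinate $\gamma$, where all values are $0$, or the label $\gamma$ at an old coordinate $\delta$, where all values are $s_0(\delta)$. In both cases the value does not depend on $\ell$, and singletons are admissible. So $q$ is a condition, and the restrictions of $S_q$ and of the old labeled points to $D_p$ are those required for $q\le p$.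
\end{proof}

\subsection*{Uniform families}
In the applications a condition $p$ will also decide a basic open set or a rational approximation of a function. We record this information in a \emph{decoration of length $n$}: a tuple $(E,s^1,\dots,s^n,g)$ with $E\subseteq D_p$, $s^1,\dots,s^n\in L^E$ and $g:L^{D_p}\to\mathbb Q$. Components that are not needed are taken trivial ($E=\emptyset$, $n=0$, or $g=0$) and are not mentioned. Two decorated conditions $p,p'$, with decorations $(E,s^1,\dots,s^n,g)$ and $(E',s'^1,\dots,s'^n,g')$, are \emph{isomorphic} if $|D_p|=|D_{p'}|$ and the increasing bijection $\sigma:D_p\to D_{p'}$ satisfies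
\[
S_p=\{t\circ\sigma:t\in S_{p'}\},\quad x_\gamma^\ell(p)=x_{\sigma(\gamma)}^\ell(p')\circ\sigma,\quad \sigma[E]=E',\quad s^m=s'^m\circ\sigma|_E,\quad g(t\circ\sigma)=g'(t)
\]
for all $\gamma\in D_p$, $\ell\in L$, $m\le n$, $t\in L^{D_{p'}}$. For sets of ordinals, $d<d'$ means that every element of $d$ is below every element of $d'$. A family $(p_\alpha)_{\alpha\in A}$ of decorated conditions is \emph{uniform} with \emph{root} $r$ if its members are pairwise isomorphic and $D_{p_\alpha}=r\cup d_\alpha$ with $r<d_\alpha$ and $d_\alpha<d_\beta$ for $\alpha<\beta$ in $A$. Since $r$ is an initial segment of each $D_{p_\alpha}$, the isomorphisms are the identity on $r$. A subfamily of a uniform family is uniform.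

\begin{lemma}\label{lem:uniform}
Let $p_\alpha\in P_k$ $(\alpha\in A_0)$ be decorated conditions, with $A_0\subseteq\omega_1$ uncountable and all decorations of the same length. Then $(p_\alpha)_{\alpha\in A}$ is uniform for some uncountable $A\subseteq A_0$.
\end{lemma}

\begin{proof}
An isomorphism type is determined by a natural number $|D_p|$ and finitely many finite objects over $\{0,\dots,|D_p|-1\}$, $L$ and $\mathbb Q$. So there are countably many types, and we may assume that all $p_\alpha$ are isomorphic. By the $\Delta$-system lemma we may assume that $D_{p_\alpha}=r\cup d_\alpha$ with the sets $d_\alpha$ pairwise disjoint and disjoint from $r$. For each $\xi<\omega_1$ only countably many $d_\alpha$ contain an ordinal below $\xi$. Hence we can choose an increasing $\omega_1$-sequence of indices by recursion, taking at each step an index $\alpha$ above the earlier ones such that $d_\alpha$ lies above $r$ and above the countably many sets $d_\beta$ already chosen.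
\end{proof}

\subsection*{Patterns and amalgamation}
Let $(p_\alpha)_{\alpha\in A}$ be uniform with root $r$ and let $\alpha_1<\dots<\alpha_N$ be in $A$. We regard the conditions $p_{\alpha_i}$ as $N$ copies of the first one and fix the notation
\begin{equation}\label{eq:notation}
D=D_{p_{\alpha_1}},\quad d=d_{\alpha_1},\quad S=S_{p_{\alpha_1}},\quad x_\gamma^\ell=x_\gamma^\ell(p_{\alpha_1}),\quad D_i=D_{p_{\alpha_i}},\quad \sigma_i:D\to D_i,
\end{equation}
where $\sigma_i$ is the increasing bijection. If $a=(a_1,\dots,a_N)\in S^N$ and $a_1|_r=\dots=a_N|_r$, then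
\[
\langle a\rangle=\bigcup_{i=1}^N a_i\circ\sigma_i^{-1}\in L^{D_1\cup\dots\cup D_N}
\]
is a function, because the $D_i$ pairwise intersect in $r$ and each $\sigma_i$ fixes $r$ pointwise. Its value at $\sigma_j(\delta)$ is $a_j(\delta)$.

Consider a common extension $q$ of the $p_{\alpha_i}$ with $D_q=\bigcup_iD_i$. For a label $\gamma\in r$ there is no choice: $x_\gamma^\ell(q)$ is prescribed on every $D_i$ and equals $\langle x_\gamma^\ell,\dots,x_\gamma^\ell\rangle$. These are the unavoidable constant tuples. For a label $\sigma_i(\gamma)$ with $\gamma\in d$, only the $i$-th entry $x_\gamma^\ell$ is prescribed; the $j$-th entry for $j\neq i$ can be any element of $S$ that agrees with $x_\gamma^\ell$ on $r$, as long as (C2) and (C3) survive. By (C2) and $r<\gamma$, the points $x_\gamma^{\ell'}$ ($\ell'\in L$) all agree on $r$, so they are always available, and they are the only candidates that we use. A pattern records the letter $\ell'$ chosen for each entry.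

\begin{definition}
A \emph{pattern} is a choice of letters $w_j(i,\gamma,\ell)\in L$ for $1\le i,j\le N$, $\gamma\in d$, $\ell\in L$ such that
\begin{enumerate}
\item[(P1)] $w_i(i,\gamma,\ell)=\ell$;
\item[(P2)] for $j<i$, $w_j(i,\gamma,\ell)$ does not depend on $\ell$;
\item[(P3)] for $j>i$, the set $\{w_j(i,\gamma,\ell):\ell\in L\}$ is admissible.
\end{enumerate}
The tuples $(s,\dots,s)$ with $s\in S$ are called \emph{diagonal}, and the tuples
\[
a^w(i,\gamma,\ell)=\big(x_\gamma^{w_1(i,\gamma,\ell)},\dots,x_\gamma^{w_N(i,\gamma,\ell)}\big)\qquad(\gamma\in d,\ \ell\in L)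
\]
are called \emph{of type $i$}. Let $T_w\subseteq S^N$ consist of the diagonal tuples and the tuples of types $1,\dots,N$.
\end{definition}

By (P1) a pattern is specified by its values for $j\ne i$. The \emph{zero pattern}, with $w_j(i,\gamma,\ell)=0$ for $j\ne i$, satisfies (P2) and (P3). The table in Section~\ref{sec:idea} is the set $T_w$ in the case $r=\emptyset$, $|d|=1$, $S=L^d$.

\begin{lemma}[Amalgamation]\label{lem:amalg}
For every pattern $w$ there is $q\in P_k$ with $q\le p_{\alpha_1},\dots,p_{\alpha_N}$, $D_q=\bigcup_iD_i$ and $S_q=\{\langle a\rangle:a\in T_w\}$.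
\end{lemma}

\begin{proof}
The entries of each $a\in T_w$ agree on $r$, so $S_q$ is well defined. Put $x_\gamma^\ell(q)=\langle x_\gamma^\ell,\dots,x_\gamma^\ell\rangle$ for $\gamma\in r$ and $x_{\sigma_i(\gamma)}^\ell(q)=\langle a^w(i,\gamma,\ell)\rangle$ for $\gamma\in d$. These points lie in $S_q$.

\emph{Restrictions.} We have $\langle a\rangle|_{D_i}=a_i\circ\sigma_i^{-1}\in S_{p_{\alpha_i}}$, and the diagonal tuples give every element of $S_{p_{\alpha_i}}$. For $\gamma\in D$, the $i$-th entry of the tuple defining $x^\ell_{\sigma_i(\gamma)}(q)$ is $x_\gamma^\ell$, by definition if $\gamma\in r$ and by (P1) if $\gamma\in d$. So $x^\ell_{\sigma_i(\gamma)}(q)|_{D_i}=x_\gamma^\ell\circ\sigma_i^{-1}=x^\ell_{\sigma_i(\gamma)}(p_{\alpha_i})$. Thus $q$ extends each $p_{\alpha_i}$ once it is a condition. Moreover, every instance of (C1)--(C3) whose label and coordinate lie in one set $D_i$ is inherited from $p_{\alpha_i}$. This covers (C1), and it covers all instances in which the label or the coordinate lies in $r$.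

\emph{Remaining instances.} The label is $\sigma_i(\gamma)$ and the coordinate is $\sigma_j(\delta)$ with $\gamma,\delta\in d$ and $j\ne i$. The value in question is $x_\gamma^{w_j(i,\gamma,\ell)}(\delta)$. The coordinate is below the label exactly when $j<i$, and then the value does not depend on $\ell$ by (P2); this is (C2). Let $j>i$. If $\delta\ne\gamma$, the set of values is contained in $\{x_\gamma^{\ell}(\delta):\ell\in L\}$, which is admissible by \eqref{eq:adm}. If $\delta=\gamma$, the set of values is $\{w_j(i,\gamma,\ell):\ell\in L\}$ by (C1), which is admissible by (P3). This is (C3).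
\end{proof}

\subsection*{Products}
To prove Theorems~\ref{thm:main} and~\ref{thm:all} at once, we work with a product. For a nonempty $I\subseteq\{2,3,\dots\}\cup\{\infty\}$ let $Q_I$ be the set of functions $p$ on $I$ such that $p(\kappa)\in P_\kappa$ for all $\kappa\in I$ and $p(\kappa)$ is the largest condition of $P_\kappa$ for all $\kappa$ outside a finite set; the least such set is the \emph{support} of $p$. The order is coordinatewise. The poset $Q_{\{k\}}$ is a copy of $P_k$, and this is the case to keep in mind on a first reading. As $I$ is countable, $|Q_I|=\omega_1$.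

From now on fix $I$ and $k\in I$, write $Q=Q_I$, and for $p\in Q$ write $D_p$, $S_p$, $x_\gamma^\ell(p)$ for the components of $p(k)$. A decoration of $p$ means a decoration of $p(k)$, and the notation \eqref{eq:notation}, patterns and $T_w$ refer to the $k$-th coordinates. By Lemma~\ref{lem:dense}, for each finite $E\subseteq\omega_1$ the set $\{q\in Q:E\subseteq D_q\}$ is dense in $Q$.

\begin{proposition}\label{prop:star}
Let $p_\alpha\in Q$ $(\alpha<\omega_1)$ have decorations of the same length. There is an uncountable $A\subseteq\omega_1$ such that $(p_\alpha(k))_{\alpha\in A}$ is uniform, and for all $\alpha_1<\dots<\alpha_N$ in $A$ and every pattern $w$ there is $q\in Q$ with $q\le p_{\alpha_1},\dots,p_{\alpha_N}$, $D_q=\bigcup_iD_i$ and $S_q=\{\langle a\rangle:a\in T_w\}$. In particular, $Q$ is ccc.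
\end{proposition}

\begin{proof}
There are countably many possible supports, so uncountably many $p_\alpha$ have the same support $F_0$; let $F=F_0\cup\{k\}$. Applying Lemma~\ref{lem:uniform} successively for the finitely many $\kappa\in F$, with trivial decorations for $\kappa\ne k$, we find an uncountable set $A$ of such indices for which $(p_\alpha(\kappa))_{\alpha\in A}$ is uniform in $P_\kappa$ for every $\kappa\in F$. Given $\alpha_1<\dots<\alpha_N$ in $A$ and $w$, let $q(k)$ be given by Lemma~\ref{lem:amalg} for $w$, let $q(\kappa)$ for $\kappa\in F\setminus\{k\}$ be given by Lemma~\ref{lem:amalg} in $P_\kappa$ for the zero pattern, and let $q(\kappa)$ be the largest condition for $\kappa\notin F$. Then $q$ is as required. For the ccc take $N=2$ and the zero pattern.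
\end{proof}

\section{The generic space}\label{sec:space}

Let $G\subseteq Q$ be generic. By (F3), $\omega_1$ is the same in $V$ and $V[G]$. In $V[G]$ let
\[
K=K_k=\{y\in L^{\omega_1}:y|_{D_p}\in S_p\text{ for all }p\in G\}.
\]
Each requirement $y|_{D_p}\in S_p$ defines a clopen subset of $L^{\omega_1}$, so $K$ is closed. For finite $E\subseteq\omega_1$ and $s\in L^E$ let $[s]=\{y\in K:y|_E=s\}$; these clopen sets form a base of $K$.

\begin{lemma}\label{lem:space}
The following hold in $V[G]$.
\begin{enumerate}
\item[(a)] $\{y|_{D_p}:y\in K\}=S_p$ for every $p\in G$.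
\item[(b)] $K$ has a labeling.
\item[(c)] For $f\in C(K)$ and $\varepsilon>0$ there are a finite $E\subseteq\omega_1$ and $g:L^E\to\mathbb Q$ with $|f(y)-g(y|_E)|<\varepsilon$ for all $y\in K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inclusion $\subseteq$ is the definition of $K$. Let $s\in S_p$. For $q\in G$ with $q\le p$ let $B_q=\{y\in L^{\omega_1}:y|_{D_p}=s,\ y|_{D_q}\in S_q\}$. This set is closed, and it is nonempty because $s$ is the restriction of an element of $S_q$. If $q'\le q$ then $B_{q'}\subseteq B_q$, and any two elements of $G$ have a common extension in $G$; so the family has the finite intersection property. Let $y\in\bigcap_qB_q$. Every $p'\in G$ has a common extension $q\in G$ with $p$, and $y|_{D_q}\in S_q$ gives $y|_{D_{p'}}\in S_{p'}$. Hence $y\in K$ and $y|_{D_p}=s$.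

(b) By density, every finite subset of $\omega_1$ is contained in $D_p$ for some $p\in G$. Let $\bar x_\gamma^\ell=\bigcup\{x_\gamma^\ell(p):p\in G,\ \gamma\in D_p\}$. Two functions in this union are restrictions of $x_\gamma^\ell(q)$ for a common extension $q\in G$, so $\bar x_\gamma^\ell$ is a function, its domain is $\omega_1$, and $\bar x_\gamma^\ell|_{D_q}=x_\gamma^\ell(q)$ whenever $q\in G$ and $\gamma\in D_q$. Given $p\in G$, take $q\in G$ with $q\le p$ and $\gamma\in D_q$; then $\bar x_\gamma^\ell|_{D_p}=x_\gamma^\ell(q)|_{D_p}\in S_p$. So $\bar x_\gamma^\ell\in K$. An instance of (C1)--(C3) involves one label and one coordinate, and it holds because it holds in a condition $q\in G$ with both in $D_q$.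

(c) Cover $K$ by finitely many basic sets $[t]$ on each of which the values of $f$ differ by less than $\varepsilon/2$, and let $E$ be the union of the domains of these $t$. Two points of $K$ that agree on $E$ lie in a common $[t]$. For $s\in L^E$ with $[s]\neq\emptyset$ let $g(s)$ be a rational number within $\varepsilon/2$ of $f(y)$ for one $y\in[s]$, and let $g(s)=0$ otherwise.
\end{proof}

\section{Three amalgamation arguments}\label{sec:three}

It remains to show that $K$ is small in the three senses (1)--(3) of Theorem~\ref{thm:main}. The proofs follow one scheme. Suppose that a property fails in $V[G]$. The failure is witnessed by a sequence of length $\omega_1$, and by (F1) some $p\in Q$ forces that certain names form such a witness. The $\alpha$-th term comes with finite data, namely a finite set $E_\alpha\subseteq\omega_1$ with elements of $L^{E_\alpha}$ or a function $L^{E_\alpha}\to\mathbb Q$, and all such objects lie in $V$. Working in $V$, we use (F2) and density to choose $p_\alpha\le p$ that decides these data and has $E_\alpha\subseteq D_{p_\alpha}$. The data form a decoration of $p_\alpha$. We take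 $A$ from Proposition~\ref{prop:star}, indices $\alpha_1<\dots<\alpha_N$ in $A$, a pattern $w$, and the corresponding $q$. Finally we let $H\ni q$ be generic and reach a contradiction in $V[H]$, where $K$ is now defined from $H$. Since $p,p_{\alpha_1},\dots,p_{\alpha_N}\in H$, everything that these conditions force holds in $V[H]$.

The link between $K$ and the pattern is the following. Let $(E,s^1,\dots,s^n,g)$ be the decoration of $p_{\alpha_1}$ and $(E_{\alpha_i},s^1_{\alpha_i},\dots,s^n_{\alpha_i},g_{\alpha_i})$ that of $p_{\alpha_i}$. For $y\in K$ put $a_i(y)=y\circ\sigma_i\in L^D$ and $a(y)=(a_1(y),\dots,a_N(y))$. Since $q\in H$, we have $y|_{D_q}=\langle a\rangle$ for some $a\in T_w$, and then $y\circ\sigma_i=a_i$. Together with the definition of isomorphism this gives, for all $y\in K$, $i\le N$, $m\le n$,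
\begin{equation}\label{eq:link}
a(y)\in T_w,\qquad y\in[s^m_{\alpha_i}]\iff a_i(y)|_E=s^m,\qquad g_{\alpha_i}(y|_{D_i})=g(a_i(y)).
\end{equation}
So each argument reduces to finding a pattern for which a finite statement holds on $T_w$.

\subsection*{The space $K$ is hereditarily Lindel\"of}
Here we want a later basic set to be contained in an earlier one. Two copies suffice, and the pattern uses constant maps only.

\begin{proposition}\label{prop:hl}
$Q$ forces that $K$ is HL.
\end{proposition}

\begin{proof}
Otherwise, by (T2), some $p$ forces that there are $z_\alpha\in K$, finite sets $E_\alpha$ and $s_\alpha\in L^{E_\alpha}$ ($\alpha<\omega_1$) with $z_\alpha\in[s_\alpha]$ and $z_\beta\notin[s_\alpha]$ for $\beta>\alpha$. Follow the scheme with decorations $(E_\alpha,s_\alpha)$ and $N=2$. Let $(E,s)$ be the decoration of $p_{\alpha_1}$ and $b=\{t\in S:t|_E=s\}$. For $\gamma\in d$ choose $c_\gamma,c'_\gamma\in L$ such that $x_\gamma^{c_\gamma}\in b$ if some $x_\gamma^\ell$ lies in $b$, and $x_\gamma^{c'_\gamma}\notin b$ if some $x_\gamma^\ell$ lies outside $b$. Let $w_1(2,\gamma,\ell)=c_\gamma$ and $w_2(1,\gamma,\ell)=c'_\gamma$.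 Then (P2) holds, and (P3) holds since singletons are admissible.

We claim that $a_2\in b$ implies $a_1\in b$ for $a\in T_w$. If $a$ is diagonal, then $a_1=a_2$. If $a=(x_\gamma^\ell,x_\gamma^{c'_\gamma})$ is of type $1$ and $x_\gamma^{c'_\gamma}\in b$, then no point with label $\gamma$ lies outside $b$, so $a_1\in b$. If $a=(x_\gamma^{c_\gamma},x_\gamma^\ell)$ is of type $2$ and $x_\gamma^\ell\in b$, then $x_\gamma^{c_\gamma}\in b$.

By \eqref{eq:link}, $[s_{\alpha_2}]\subseteq[s_{\alpha_1}]$ in $V[H]$. But $z_{\alpha_2}\in[s_{\alpha_2}]\setminus[s_{\alpha_1}]$, a contradiction.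
\end{proof}

\subsection*{The powers $K^n$ with $n<k$ are hereditarily separable}
Now we want the earliest point $z_{\alpha_1}\in K^n$ to enter a later neighborhood. Its $n$ entries are not known to us, so the pattern must make every tuple in $T_w$ that begins inside the first neighborhood repeat its behavior in the later copies. For tuples of type $1$ this asks for an admissible map that imitates the identity, which is possible because $n$ sets cannot separate $k$ points. A tuple of type $i\ge2$ may deviate in the copy $i$, but only there; the $n$ entries of $z_{\alpha_1}$ spoil at most $n$ copies, so $n+1$ later copies are enough.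

\begin{proposition}\label{prop:hs}
$Q$ forces that $K^n$ is HS for every $n<k$.
\end{proposition}

\begin{proof}
Let $1\le n<k$. The products $\prod_{m\le n}[s^m]$ with $s^1,\dots,s^n\in L^E$ for a common finite $E$ form a base of $K^n$. If the statement fails for $n$, then by (T1) some $p$ forces that there are $z_\alpha=(z^1_\alpha,\dots,z^n_\alpha)\in K^n$, finite sets $E_\alpha$ and $s^1_\alpha,\dots,s^n_\alpha\in L^{E_\alpha}$ ($\alpha<\omega_1$) such that $U_\alpha=\prod_{m\le n}[s^m_\alpha]$ contains $z_\alpha$ and no $z_\beta$ with $\beta<\alpha$. Follow the scheme with decorations $(E_\alpha,s^1_\alpha,\dots,s^n_\alpha)$ and $N=n+2$. Let $(E,s^1,\dots,s^n)$ be the decoration of $p_{\alpha_1}$ and $\Sigma=\{s^1,\dots,s^n\}$.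

\emph{Claim. For each $\gamma\in d$ there is $\tau_\gamma:L\to L$ with admissible range such that $x_\gamma^{\tau_\gamma(\ell)}|_E=x_\gamma^\ell|_E$ whenever $x_\gamma^\ell|_E\in\Sigma$.}

If $k=\infty$, take the identity. Let $k<\infty$. If $x_\gamma^{\ell_0}|_E\notin\Sigma$ for some $\ell_0\in\{1,\dots,k\}$, put $\tau_\gamma(\ell_0)=0$ and $\tau_\gamma(\ell)=\ell$ for $\ell\ne\ell_0$; nothing is required at $\ell_0$. Otherwise the $k$ restrictions $x_\gamma^1|_E,\dots,x_\gamma^k|_E$ lie in $\Sigma$, and $|\Sigma|\le n<k$. So $x_\gamma^{\ell_0}|_E=x_\gamma^{\ell_1}|_E$ for some $\ell_0\ne\ell_1$ in $\{1,\dots,k\}$; put $\tau_\gamma(\ell_0)=\ell_1$ and $\tau_\gamma(\ell)=\ell$ for $\ell\ne\ell_0$. In both cases the range misses $\ell_0\in\{1,\dots,k\}$. This proves the claim.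

Let $w_j(1,\gamma,\ell)=\tau_\gamma(\ell)$ for $j\ge2$, and $w_j(i,\gamma,\ell)=0$ for $i\ge2$, $j\ne i$. Condition (P2) concerns only $i\geq2$ and holds; (P3) holds by the claim for $i=1$ and because $\{0\}$ is admissible for $i\ge2$. For $a\in T_w$ let $J(a)=\{j\ge2:a_j|_E\ne a_1|_E\}$. If $a_1|_E\in\Sigma$, then $|J(a)|\le1$:
\begin{itemize}
\item for diagonal $a$, $J(a)=\emptyset$;
\item for $a=(x_\gamma^\ell,x_\gamma^{\tau_\gamma(\ell)},\dots,x_\gamma^{\tau_\gamma(\ell)})$ of type $1$, $J(a)=\emptyset$ by the claim;
\item for $a$ of type $i\ge2$, all entries other than $a_i$ equal $x_\gamma^0$, including $a_1$, so $J(a)\subseteq\{i\}$.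
\end{itemize}

In $V[H]$ let $a^m=a(z^m_{\alpha_1})\in T_w$ for $m\le n$. Since $z_{\alpha_1}\in U_{\alpha_1}$, \eqref{eq:link} gives $a^m_1|_E=s^m\in\Sigma$. The union $\bigcup_{m\le n}J(a^m)$ has at most $n$ elements and $\{2,\dots,n+2\}$ has $n+1$, so some $j\in\{2,\dots,n+2\}$ lies outside the union. Then $a^m_j|_E=s^m$ for all $m$, and \eqref{eq:link} gives $z^m_{\alpha_1}\in[s^m_{\alpha_j}]$ for all $m$. So $z_{\alpha_1}\in U_{\alpha_j}$ with $\alpha_1<\alpha_j$, a contradiction.
\end{proof}

The hypothesis $n<k$ enters only through the pigeonhole step of the claim, and the claim fails for $n=k$: if $\gamma\in E$ and $s^m=x_\gamma^m|_E$ for $m=1,\dots,k$, then (C1) forces $\tau_\gamma(m)=m$ for these $m$, and the range is not admissible.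

\subsection*{No uncountable biorthogonal system}
This is the computation of Section~\ref{sec:idea}, with the letter $\ell$ replaced by the point $x_\gamma^\ell\in S$ and with an additional error from the approximation in Lemma~\ref{lem:space}(c).

\begin{proposition}\label{prop:bio}
$Q$ forces that $C(K)$ has no uncountable biorthogonal system.
\end{proposition}

\begin{proof}
Otherwise, after normalizing as in Section~\ref{sec:intro}, there are $C\in\mathbb N$ and $p\in Q$ forcing that $(f_\alpha,\mu_\alpha)_{\alpha<\omega_1}$ is a biorthogonal system in $C(K)$ with $\|f_\alpha\|=1$ and $\|\mu_\alpha\|\le C$. Let $\varepsilon=1/(16C)$, $M=8C$ and $N=1+3M$. By Lemma~\ref{lem:space}(c), we can choose $p_\alpha\le p$ deciding a finite set $E_\alpha\subseteq D_{p_\alpha}$ and a function $g'_\alpha:L^{E_\alpha}\to\mathbb Q$ that approximates $f_\alpha$ within $\varepsilon$. Put $g_\alpha(t)=g'_\alpha(t|_{E_\alpha})$ for $t\in L^{D_{p_\alpha}}$. Then $p_\alpha$ forces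
\begin{equation}\label{eq:approx}
|f_\alpha(y)-g_\alpha(y|_{D_{p_\alpha}})|<\varepsilon\quad\text{for all }y\in K.
\end{equation}
Follow the scheme with decorations $g_\alpha$, and let $g=g_{\alpha_1}$. Partition $\{2,\dots,N\}$ into sets $I_1,I_2,I_3$ of size $M$. Define $\tau_1,\tau_2:L\to L$ by
\[
\tau_1(1)=0,\quad\tau_1(\ell)=\ell\ \ (\ell\ne1),\qquad\tau_2(1)=1,\quad\tau_2(\ell)=0\ \ (\ell\ne1),
\]
and define $w$ by $w_j(1,\gamma,\ell)=\tau_1(\ell)$ for $j\in I_1$, $w_j(1,\gamma,\ell)=\tau_2(\ell)$ for $j\in I_2$, $w_j(1,\gamma,\ell)=0$ for $j\in I_3$, and $w_j(i,\gamma,\ell)=0$ for $i\ge2$, $j\ne i$. Condition (P2) concerns only $i\ge2$ and holds. For (P3), the range of $\tau_1$ misses $1$, the range of $\tau_2$ is $\{0,1\}$, and the other sets equal $\{0\}$; all are admissible. For $\tau_2$ this uses $k\ge2$.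

We work in $V[H]$. Every $s\in S$ is $y|_D$ for some $y\in K$ by Lemma~\ref{lem:space}(a), so $|g(s)|\le\|f_{\alpha_1}\|+\varepsilon\le2$ by \eqref{eq:approx}. For $a\in S^N$ let
\[
\Phi(a)=g(a_1)-\frac1M\sum_{j\in I_1}g(a_j)-\frac1M\sum_{j\in I_2}g(a_j)+\frac1M\sum_{j\in I_3}g(a_j).
\]
We show that $|\Phi(a)|\le1/(2C)$ for $a\in T_w$.
\begin{itemize}
\item If $a=(s,\dots,s)$, then $\Phi(a)=g(s)-g(s)-g(s)+g(s)=0$.
\item If $a=a^w(1,\gamma,\ell)$, then $\Phi(a)=g(x_\gamma^\ell)-g(x_\gamma^{\tau_1(\ell)})-g(x_\gamma^{\tau_2(\ell)})+g(x_\gamma^0)$. For $\ell=1$ this is $g(x_\gamma^1)-g(x_\gamma^0)-g(x_\gamma^1)+g(x_\gamma^0)=0$, and for $\ell\ne1$ it is $g(x_\gamma^\ell)-g(x_\gamma^\ell)-g(x_\gamma^0)+g(x_\gamma^0)=0$.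
\item If $a=a^w(i,\gamma,\ell)$ with $i\ge2$, then $a$ differs from the diagonal tuple $(x_\gamma^0,\dots,x_\gamma^0)$ at most in the entry $a_i=x_\gamma^\ell$, whose coefficient is $\pm1/M$. So $|\Phi(a)|=\frac1M|g(x_\gamma^\ell)-g(x_\gamma^0)|\le\frac4M=\frac1{2C}$.
\end{itemize}
Let
\[
F=f_{\alpha_1}-\frac1M\sum_{j\in I_1}f_{\alpha_j}-\frac1M\sum_{j\in I_2}f_{\alpha_j}+\frac1M\sum_{j\in I_3}f_{\alpha_j}\in C(K).
\]
For $y\in K$, \eqref{eq:approx} and \eqref{eq:link} give $|f_{\alpha_i}(y)-g(a_i(y))|<\varepsilon$ for each $i$. The absolute values of the coefficients in $F$ add up to $4$, so $|F(y)-\Phi(a(y))|\le4\varepsilon=1/(4C)$. Since $a(y)\in T_w$, we obtain $\|F\|\le\frac1{4C}+\frac1{2C}=\frac3{4C}$. By biorthogonality $\mu_{\alpha_1}(F)=1$, and therefore $1\le C\cdot\frac3{4C}=\frac34$, a contradiction.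
\end{proof}

\section{Proofs of the main results}\label{sec:final}

Let $I\subseteq\{2,3,\dots\}\cup\{\infty\}$ be nonempty and let $G\subseteq Q_I$ be generic. The poset $Q_I$ has size $\omega_1$ and is ccc by Proposition~\ref{prop:star}. In Sections~\ref{sec:poset}--\ref{sec:three} the element $k\in I$ was arbitrary. So in the single model $V[G]$, for every $k\in I$, the space $K_k$ is compact and nonmetrizable and satisfies (4) of Theorem~\ref{thm:main} by Lemmas~\ref{lem:space}(b) and~\ref{lem:large}, and it satisfies (1), (2), (3) by Propositions~\ref{prop:bio}, \ref{prop:hl}, \ref{prop:hs}.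

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $I=\{k\}$, for which $Q_I$ is a copy of $P_k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Take $I=\{2,3,\dots\}\cup\{\infty\}$. In $V[G]$ each $K_k$ belongs to $\mathcal K$ and is HL. For $k<\infty$, the power $K_k^{k-1}$ is HS, while $K_k^k$ is not, because an uncountable discrete space is not separable; so $n(K_k)=k-1$. All finite powers of $K_\infty$ are HS, so $n(K_\infty)=\infty$. Thus every value in $\{1,2,\dots,\infty\}$ is attained. If CH holds in $V$, it holds in $V[G]$ by (F3).
\end{proof}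

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
In the extension by $P_2$ the space $K=K_2$ belongs to $\mathcal K$. It is HL, so it is neither an $S$-space nor a strong $S$-space. For $n\ge2$ the power $K^n$ contains a copy of $K^2$, which has an uncountable discrete subspace; so $K^n$ is not HS, and it is neither an $S$-space nor a strong $S$-space. Hence (i), (ii) and (iii) fail. By (F3), $P_2$ preserves cardinals and the value of $2^\omega$, so we may start from a model of CH or from a model in which $2^\omega$ is large. Under MM, let $K$ be a nonmetrizable compact space. Then $C(K)$ is nonseparable by (T3), so it has an uncountable biorthogonal system by \cite{Tod}. Thus $\mathcal K$ is empty, and the three statements hold.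
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kos}
Piotr Koszmider, \emph{Some topological invariants and biorthogonal systems in Banach spaces}, arXiv:1209.4332 (2012).

\bibitem{Tod}
Todorcevic, \emph{Math. Ann.} 335 (2006), 687--715.

\end{thebibliography}
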